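# A sphere against a projective space: sectors of a maximal torus and of its dual

## 1. Two pillowcases attached to Spin(8)

Let $D_4=\{x\in\mathbb Z^4:\sum x_i \text{ even}\}$ and $D_4^*=\mathbb Z^4\cup(\mathbb Z^4+\tfrac12\mathbf 1)$ with $\mathbf 1=(1,1,1,1)$. The second lattice is the dual of the first: it consists of the vectors having integral inner product with every element of $D_4$. Let $W(D_4)$ be the group of signed permutations of the four coordinates with an even number of signs. Then $\mathbb R^4/D_4$ is the maximal torus of $\mathrm{Spin}(8)$, $W(D_4)$ is its Weyl group, and $\mathbb R^4/D_4^*$ is the maximal torus of the Langlands dual group $PSO(8)$.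

Let $w$ fix the first coordinate and permute the other three cyclically. We compute the points of each torus fixed by $w$, and divide by the centralizer $Z$ of $w$ in $W(D_4)$.

*Fixed points for $D_4$.* The class of $x$ is fixed when $wx-x\in D_4$. In particular $wx-x$ is integral, so $x_2\equiv x_3\equiv x_4$ mod $\mathbb Z$, that is, $x=(a,b,b,b)+m$ with $m\in\mathbb Z^4$. If $m$ has odd sum, replace $m$ by $m-e_1$ and $a$ by $a+1$. So we may take $m\in D_4$, and every fixed point is represented by some $(a,b,b,b)$. Two such vectors give the same point exactly when their difference $(a,b,b,b)$ is integral with $a+3b$ even, that is, $(a,b)\in D_2=\{(a,b)\in\mathbb Z^2:a+b\text{ even}\}$. The fixed set is the 2-torus $\mathbb R^2/D_2$.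

*Fixed points for $D_4^*$.* Now $wx-x\in D_4^*$. Its first coordinate is $0$, so it is not in $\mathbb Z^4+\frac12\mathbf 1$; it is integral, and again $x=(a,b,b,b)+m$ with $m\in\mathbb Z^4\subset D_4^*$. The fixed set is $\mathbb R^2/D_2^*$ with $D_2^*=\mathbb Z^2\cup(\mathbb Z^2+(\frac12,\frac12))$.

*The centralizer.* If $z$ commutes with $w$, it permutes the $\langle w\rangle$-orbits on $\{\pm e_i\}$, which are $\{e_1\},\{-e_1\},\{e_2,e_3,e_4\},\{-e_2,-e_3,-e_4\}$. So $z$ acts on $(a,b)$ by two signs $(\epsilon_1,\epsilon_2)$. The number of signs in $z$ is $1$ (if $\epsilon_1=-1$) plus $3$ (if $\epsilon_2=-1$), and it is even exactly when $\epsilon_1=\epsilon_2$. Since $-1\in Z$, the centralizer acts on both tori through $\{\pm1\}$.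

*The quotients.* $D_2$ has basis $u=(1,1)$, $v=(1,-1)$. In coordinates $su+tv$ every point of $(\mathbb R^2/D_2)/\pm1$ has a representative with $0\le s\le\frac12$, $0\le t\le 1$, and the only remaining identifications are $(s,0)\sim(s,1)$, $(0,t)\sim(0,1-t)$, $(\tfrac12,t)\sim(\tfrac12,1-t)$. This is a cylinder with each end circle folded flat onto an arc: a pillowcase, homeomorphic to $S^2$. For the other side, note that $\frac12D_2$ consists of the vectors $(\frac a2,\frac b2)$ with $a,b$ of equal parity, so $D_2^*=\tfrac12D_2$. Scaling by $\frac12$ commutes with $\pm1$, so the second quotient is $S^2$ as well.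

The two answers agree, and the reason is visible: $D_2$ and $D_2^*$ are similar lattices. In three dimensions that reason disappears. The shortest nonzero vectors of $D_3=\{x\in\mathbb Z^3:\sum x_i\text{ even}\}$ are the $12$ vectors $\pm e_i\pm e_j$, and those of $D_3^*=\mathbb Z^3\cup(\mathbb Z^3+\frac12\mathbf 1)$ are the $8$ vectors $\frac12(\pm1,\pm1,\pm1)$, so the lattices are not similar. Must the two quotients still agree, at least up to homotopy, for every group and every Weyl group element?

## 2. Sectors, and the statements to be proved

Let $G$ be a compact connected semisimple Lie group with maximal torus $\mathcal T$ and Weyl group $W$. Write $V=\mathfrak t$ for the Lie algebra of $\mathcal T$, a Euclidean space on which $W$ acts orthogonally and preserves the lattice $\Gamma=\ker(\exp)$, so $\mathcal T=V/\Gamma$. The inner product identifies $\mathfrak t^*$ with $V$ compatibly with $W$. Under this identification the dual lattice is $\Gamma^\vee=\{x\in V:(x,\Gamma)\subset\mathbb Z\}$, and $\mathcal T^\vee=V/\Gamma^\vee$ is the maximal torus of the Langlands dual group. Only $(V,\Gamma,W)$ matters for us. The lattice $\Gamma$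 lies between the coroot lattice (simply connected form) and the coweight lattice (adjoint form).

For $w\in W$ let $Z=Z_W(w)$ be its centralizer, $V^w=\ker(w-1)$ and $\Gamma^w=\Gamma\cap V^w$. The fixed set is
$$\mathcal T^w=\{x\in V: wx-x\in\Gamma\}/\Gamma. \tag{1}$$

**Definition (sector).** The *sectors* of $w$ are the orbit spaces $\mathcal T^w/Z$ and $(\mathcal T^\vee)^w/Z$.

The fixed set is a subtorus $\mathcal T^w_1$ (its identity component) times a finite component group: $\mathcal T^w\cong\mathcal T^w_1\times F_w$, and likewise $(\mathcal T^\vee)^w\cong(\mathcal T^\vee)^w_1\times F_w^\vee$. For example, for $SU(2)$ take $V=\mathbb R$, $W=\{\pm1\}$, $\Gamma=\sqrt2\,\mathbb Z$. For $w=-1$ the condition $-2x\in\sqrt2\,\mathbb Z$ leaves the two points $0,\frac{\sqrt2}2$ mod $\Gamma$, so $\mathcal T^w_1$ is a point and $F_w=\mathbb Z/2$.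

We use three known results.

(i) $F_w^\vee$ is canonically isomorphic to the Pontryagin dual of $F_w$, and the actions of $Z$ on the two groups are dual.

(ii) $\mathcal T^w$ and $(\mathcal T^\vee)^w$ are non-canonically isomorphic as topological groups.

(iii) For the simply connected and adjoint forms of $E_6$, which are Langlands dual to each other, $\mathcal T^w/Z$ and $(\mathcal T^\vee)^w/Z$ are homotopy equivalent for every $w$.

(The analogue of (iii) for the pair $SU(n+1)$, $PSU(n+1)$ was also previously established; we shall reprove it with all type $A$ forms.) The following conjecture comes from Graham A. Niblo, Roger Plymen and Nick Wright, "Centralisers, complex reflection groups and actions in the Weyl group $E_6$", arXiv:2205.08230 (2022).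

**Conjecture (Comparison of sectors).** For every compact connected semisimple $G$ and every $w\in W$, the homeomorphisms of (ii) descend to homotopy equivalences; precisely, $\mathcal T^w/Z$ and $(\mathcal T^\vee)^w/Z$ are homotopy equivalent.

We say that the conjecture *holds at $w$* if these two spaces are homotopy equivalent. The conjecture is false. Let $W(B_n)$ be the group of signed permutations of $\mathbb R^n$, $W(D_n)$ its subgroup of elements with an even number of signs, and
$$D_n=\{x\in\mathbb Z^n:\textstyle\sum x_i\text{ even}\},\qquad D_n^*=\mathbb Z^n\cup(\mathbb Z^n+\tfrac12\mathbf 1),\qquad D_1=2\mathbb Z .$$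
For $\mathrm{Spin}(2n)$, $\Gamma$ is the coroot lattice $D_n$; the dual lattice $D_n^*$ belongs to $PSO(2n)$. For a space $X$, $\Sigma X$ is the unreduced suspension: $X\times[-1,1]$ with each end collapsed to a point. For example $\Sigma S^{p-1}=S^p$.

**Theorem 1 (disproof).** Let $l_1<\dots<l_p$ be odd, $p\ge3$, $n=\sum l_i$, $G=\mathrm{Spin}(2n)$, and let $w\in S_n\subset W(D_n)$ have cycle type $(l_1,\dots,l_p)$. Then $\mathcal T^w/Z\cong S^p$, while $(\mathcal T^\vee)^w/Z\cong\mathbb{RP}^p$ if $p$ is odd and $\cong\Sigma\mathbb{RP}^{p-1}$ if $p$ is even. These are not homotopy equivalent. For instance, $\mathrm{Spin}(18)$ with cycle type $(1,3,5)$ gives $S^3$ against $\mathbb{RP}^3$.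

**Theorem A.** For every $G$ and $w$, the spaces $\mathcal T^w/Z$ and $(\mathcal T^\vee)^w/Z$ have the same number of components and the same rational Betti numbers.

**Theorem B (classification for simple $G$).** For $G$ simple, the conjecture holds for all $w\in W$ unless $G$ is $\mathrm{Spin}(2n)$ or $PSO(2n)$ with $n$ odd, $n\ge9$, or $n$ even, $n\ge16$; for these $G$ it fails. For $\{\mathrm{Spin}(2n),PSO(2n)\}$ it fails exactly at those $w\in W(D_n)$ that, as signed permutations, have no negative cycle and whose odd cycles have pairwise distinct lengths and number $p\ge3$. For such $w$ the orbit space for $\Gamma=D_n$ is $\simeq S^p$, and the one for $\Gamma=D_n^*$ is $\simeq\mathbb{RP}^p$ ($p$ odd) or $\simeq\Sigma\mathbb{RP}^{p-1}$ ($p$ even).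

Some vocabulary. A cycle of a signed permutation is *positive* or *negative* according to the product of its signs: on $\mathbb R^2$, $e_1\mapsto e_2\mapsto e_1$ is positive and $e_1\mapsto e_2\mapsto-e_1$ is negative. A *strict fundamental domain* for a group acting on a space is a closed subset that meets every orbit in exactly one point: for the group generated by the reflections of $\mathbb R$ in the points of $c\mathbb Z$, $c>0$, the interval $[0,c]$ is one. A group of isometries of a Euclidean space $E$ acts *properly discontinuously* if for each compact $K\subset E$ only finitely many elements $q$ have $qK\cap K\ne\emptyset$. It is *crystallographic* if moreover its translations span the vector space of $E$: on $\mathbb R$, both $\mathbb Z$ and $\mathbb Z\rtimes\{\pm1\}$ are examples. A *reflection with normal $s$* is an isometry fixing a hyperplane orthogonal to $s$ pointwise and exchanging its two sides.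

## 3. Two invariants, one too rigid and one too coarse

**An equivariant isomorphism is too much to ask.** By (ii) there is an isomorphism $\mathcal T^w\to(\mathcal T^\vee)^w$. The natural plan is to choose it $Z$-equivariant, so that it descends. Take the smallest case of Theorem 1, cycle type $(1,3,5)$. We shall see in Section 5 that the two fixed sets are $\mathbb R^3/D_3$ and $\mathbb R^3/D_3^*$, and that $Z$ acts on both through the group $A_3$ of diagonal sign matrices of determinant $1$. An equivariant isomorphism would match the subgroups fixed by $A_3$. We compute them.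

A point $x$ mod $D_3$ is fixed by $A_3$ iff $-2(x_ie_i+x_je_j)\in D_3$ for all $i\neq j$. This says that the $2x_i$ are integers and all have the same parity, that is, $x\in D_3^*$. The fixed subgroup is $D_3^*/D_3$, of order $[D_3^*:\mathbb Z^3][\mathbb Z^3:D_3]=4$. It is cyclic, since $2\cdot\frac12\mathbf 1=(1,1,1)\notin D_3$.

A point $x$ mod $D_3^*$ is fixed iff $-2(x_ie_i+x_je_j)\in D_3^*$ for all $i\ne j$. This vector has a zero coordinate, so it must be integral, and the condition is $x\in\frac12\mathbb Z^3$. The fixed subgroup $\frac12\mathbb Z^3/D_3^*$ has order $8/2=4$ and is killed by $2$, since $2\cdot\frac12\mathbb Z^3=\mathbb Z^3\subset D_3^*$. So it is $(\mathbb Z/2)^2$.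

Since $\mathbb Z/4\not\cong(\mathbb Z/2)^2$, no isomorphism of topological groups is equivariant, and the plan stops here. This does not decide the conjecture, which asks only about the homotopy type of the quotients.

**Rational cohomology is too coarse.** One could next try to separate the quotients by counting components and comparing Betti numbers. Theorem A says that this never works. Here is its proof.

**Proof of Theorem A, step 1: components.** *This step counts $\pi_0$.* The components of $\mathcal T^w/Z$ are the $Z$-orbits on $F_w$. Let a finite group $H$ act by automorphisms on a finite abelian group $F$, and let $\hat F$ be the Pontryagin dual. For $h\in H$, a character is $h$-fixed iff it is trivial on $(h-1)F$, so $|\hat F^h|=|\mathrm{coker}(h-1|F)|$. Because $F$ is finite, $|\mathrm{coker}(h-1|F)|=|\ker(h-1|F)|$. Hence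
$$|\hat F^h|=|F^h|. \tag{2}$$
By Burnside's lemma the number of orbits is the average of the number of fixed points, so $F$ and $\hat F$ have equally many orbits. Apply this with $H=Z$, $F=F_w$ and fact (i).

**Step 2: Betti numbers.** *This step computes $H^k(\mathcal T^w;\mathbb Q)$ as a representation of $Z$.* A finite group $Z$ acting smoothly on a compact manifold $X$ satisfies $H^*(X/Z;\mathbb Q)=H^*(X;\mathbb Q)^Z$ (transfer). Each component $C$ of $\mathcal T^w$ is a translate of the torus $\mathcal T_1^w=V^w/\Gamma^w$. Translations by elements of $\mathcal T^w_1$ are homotopic to the identity, so $H^k(C;\mathbb Q)$ is identified with $H^k(\mathcal T_1^w;\mathbb Q)=\Lambda^k(\Gamma^w\otimes\mathbb Q)^*$ independently of the translation chosen. An element $z\in Z$ carries $C=\overline{x_0}+\mathcal T^w_1$ to $zC=\overline{zx_0}+\mathcal T^w_1$ by its linear action on the torus part, so the identifications are compatible with $Z$: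
$$H^k(\mathcal T^w;\mathbb Q)\cong\mathrm{Map}(F_w,\mathbb Q)\otimes\Lambda^k(\Gamma^w\otimes\mathbb Q)^* .$$
The character at $h\in Z$ is $|F_w^h|\cdot\mathrm{tr}(h|\Lambda^kV^w)$; we may drop the dual because $h$ acts orthogonally. On the other side we get $|(F_w^\vee)^h|\cdot\mathrm{tr}(h|\Lambda^kV^w)$ with the same $V^w$. By (i) and (2) the two characters coincide, hence so do the dimensions of the invariants. $\blacksquare$

So a counterexample must be detected by something finer than rational invariants. We therefore determine the quotients as spaces.

## 4. Doubling a cube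

Let $A_p\subset\{\pm1\}^p$ be the group of diagonal sign matrices of determinant $1$. We want to identify $\mathbb R^p/(D_p\rtimes A_p)$ and $\mathbb R^p/(D_p^*\rtimes A_p)$. Neither group contains the reflections in the coordinate directions, but each sits close to a reflection group whose fundamental domain is a cube. Dividing by the orientation-preserving half of a reflection group gives the double of the fundamental domain, here a sphere, and then only a finite group remains.

**Lemma 2 (doubling).** Let $X$ be $\mathbb R^p$ with a properly discontinuous group $N$ of isometries, or a sphere with a finite group $N$ of orthogonal maps. Let $\det:N\to\{\pm1\}$ be the determinant of the linear part, assumed onto, and $N^+=\ker\det$. Let $K\subset X$ be a compact strict fundamental domain for $N$ such that every interior point of $K$ has trivial stabilizer and every point of $\partial K$ is fixed by some element of $N$ of determinant $-1$. Put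
$$D(K)=K\times\{+,-\}\big/\big((x,+)\sim(x,-),\ x\in\partial K\big).$$
Then $(x,+)\mapsto[x]$, $(x,-)\mapsto[rx]$, with any $r\in N$ of determinant $-1$, is a homeomorphism $D(K)\cong X/N^+$. If an isometry $h$ of $X$ normalizes $N$ and $N^+$, and $g\in N$ satisfies $ghK=K$, then with $k=gh|_K$ the map induced by $h$ on $X/N^+$ becomes
$$(x,\varepsilon)\mapsto(kx,\ \varepsilon\det g). \tag{3}$$

*Proof.* *Well defined.* Two choices of $r$ differ by an element of $N^+$ on the left, so $[rx]$ does not depend on $r$. If $x\in\partial K$, choose $r$ fixing $x$; then $[rx]=[x]$. *Surjective.* Any $y\in X$ is $nx$ with $x\in K$, $n\in N$. If $\det n=1$, then $[y]=[x]$; otherwise $n$ may serve as $r$ and $[y]=[nx]$. *Injective.* If two points have the same image, their $K$-coordinates lie in one $N$-orbit, so they are equal by strictness. If $[x]=[rx]$, then $rx=gx$ with $g\in N^+$, so $g^{-1}r$ fixes $x$. It has determinant $-1$, so it is not the identity, and $x\in\partial K$. *Homeomorphism.* The map is a continuous bijection from a compact space to a Hausdorff space.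

For (3): since $hx=g^{-1}kx$, we have $[hx]=[g^{-1}kx]$, which is the image of $(kx,\det g)$ (read $\pm1$ as $\pm$). Also $hrx=(hrh^{-1})hx=(hrh^{-1})g^{-1}kx$, where $\det(hrh^{-1})=-1$. So $[hrx]$ is the image of $(kx,-\det g)$. $\square$

**Proposition 3.** Let $p\ge2$. Then

(a) $\mathbb R^p/(D_p\rtimes A_p)\cong S^p$.

(b) $\mathbb R^p/(D_p^*\rtimes A_p)\cong\mathbb{RP}^p$ if $p$ is odd, and $\cong\Sigma\mathbb{RP}^{p-1}$ if $p$ is even.

For $p=2$ both spaces are $S^2$. For $p\ge3$ the spaces in (a) and (b) are not homotopy equivalent.

**Step 1: the cube group.** *We set up the reflection group used in both parts.* For $c>0$ let $N=(2c\mathbb Z)^p\rtimes\{\pm1\}^p$. The reflection in $x_i=mc$ is $x_i\mapsto2mc-x_i$, so $N$ is the group generated by the reflections in the hyperplanes $x_i\in c\mathbb Z$. It acts coordinate by coordinate, so $K=[0,c]^p$ is a strict fundamental domain. Interior points have trivial stabilizer, and a boundary point has some $x_i\in\{0,c\}$ and is fixed by a reflection. Here $N^+=(2c\mathbb Z)^p\rtimes A_p$. By Lemma 2, $\mathbb R^p/N^+\cong D(K)$.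

Translate $K$ so that its center is $0$. The map $x\mapsto\frac{2}{c}\frac{|x|_\infty}{|x|}x$, $0\mapsto0$, is a homeomorphism of the centered cube onto the unit ball that commutes with all sign changes. Hence
$$D(K)\cong S^p\subset\mathbb R^p\times\mathbb R,\qquad (x,\varepsilon)\mapsto(x,\varepsilon\sqrt{1-|x|^2}). \tag{4}$$

**Step 2: part (b).** *We divide the sphere by the one remaining involution.* Take $c=\frac12$. Then $N^+=\mathbb Z^p\rtimes A_p$ has index $2$ in $D_p^*\rtimes A_p$, and the other coset contains the translation $h$ by $\frac12\mathbf 1$. For a sign matrix $\epsilon$ we have $h\epsilon h^{-1}(x)=\epsilon x+\frac12\mathbf 1-\epsilon\frac12\mathbf 1$, and $\frac12\mathbf 1-\epsilon\frac12\mathbf 1\in\mathbb Z^p$. So $h$ normalizes $N$ and $N^+$. Take $g(x)=\mathbf 1-x$, the product of the reflections in $x_i=\frac12$; thus $g\in N$ and $\det g=(-1)^p$. Then $gh(x)=\frac12\mathbf 1-x$ maps $K=[0,\frac12]^p$ to itself. By (3) the remaining involution on $D(K)$ is $(x,\varepsilon)\mapsto(\frac12\mathbf 1-x,(-1)^p\varepsilon)$. After recentering, (4) turns it into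
$$(x,t)\mapsto(-x,(-1)^pt)\quad\text{on }S^p .$$
For $p$ odd this is the antipodal map, and the quotient is $\mathbb{RP}^p$. For $p$ even, view $S^p$ as $\Sigma S^{p-1}$ with suspension coordinate $t$, via $(y,t)\mapsto(\sqrt{1-t^2}\,y,t)$. The involution is the antipodal map on $S^{p-1}$ at each level, and the quotient is $\Sigma(S^{p-1}/\pm1)=\Sigma\mathbb{RP}^{p-1}$.

**Step 3: part (a).** *We divide the sphere by the remaining group, which turns out to be a second copy of $A_p$.* Take $c=1$. Then $N^+=(2\mathbb Z)^p\rtimes A_p\subset D_p\rtimes A_p$. The quotient $D_p/(2\mathbb Z)^p$ is represented by the vectors $e_I=\sum_{i\in I}e_i$ with $|I|$ even, so the translations $h_I$ by $e_I$ represent the cosets. They normalize $N$ and $N^+$, since $e_I-\epsilon e_I\in(2\mathbb Z)^p$. Take $g:x_i\mapsto2-x_i$ for $i\in I$, the other coordinates being fixed; it is a product of reflections in $x_i=1$, and $\det g=(-1)^{|I|}=1$. Then $gh_I$ is $x_i\mapsto1-x_i$ for $i\in I$ and preserves $K=[0,1]^p$. After recentering it is the sign change on $I$, and by (3) it preserves the two sheets. All elements of $A_p$ arise. By (4) the space is $S^p/A_p$,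 with $A_p$ acting on $x$ and trivially on $t$, that is, $\Sigma(S^{p-1}/A_p)$.

Now apply Lemma 2 to $\{\pm1\}^p$ acting on $S^{p-1}$. The spherical simplex $\Delta=\{x\in S^{p-1}:x_i\ge0\}$ is a strict fundamental domain. Points with all $x_i>0$ have trivial stabilizer, and a point with some $x_i=0$ is fixed by the $i$-th sign change. So $S^{p-1}/A_p\cong D(\Delta)$ is the double of a closed $(p-1)$-ball along its boundary, which is $S^{p-1}$. The space is $\Sigma S^{p-1}\cong S^p$.

**Step 4: comparison.** *We separate the spaces by homology.* If $p\ge3$ is odd, $H_1(\mathbb{RP}^p)=\mathbb Z/2\ne0=H_1(S^p)$. If $p\ge4$ is even, $H_2(\Sigma\mathbb{RP}^{p-1})=H_1(\mathbb{RP}^{p-1})=\mathbb Z/2\ne0=H_2(S^p)$. For $p=2$, $\Sigma\mathbb{RP}^1=\Sigma S^1=S^2$. $\square$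

## 5. The counterexample in Spin(2n)

We prove Theorem 1. Let $B_1,\dots,B_p$ be the cycles of $w$, $|B_j|=l_j$, and $1_B=\sum_{i\in B}e_i$. A vector is fixed by $w$ iff it is constant on cycles, so $V^w=\bigoplus_j\mathbb R1_{B_j}\cong\mathbb R^p$.

**Step 1: both fixed sets are connected.** *This makes each fixed set the torus $V^w/\Gamma^w$.* Let $\Gamma\in\{D_n,D_n^*\}$ and $wx-x\in\Gamma$. Over the cycle $B_1$ the entries of $wx-x$ sum to $0$. A vector of $\mathbb Z^n+\frac12\mathbf 1$ would have entry sum in $\frac12+\mathbb Z$ there, because $l_1$ is odd. So $wx-x\in\mathbb Z^n$. Since $(wx)_{w(i)}=x_i$, this says that $x$ is constant mod $\mathbb Z$ on each cycle, that is, $x\in V^w+\mathbb Z^n$. If $\Gamma=D_n^*$, then $\mathbb Z^n\subset\Gamma$. If $\Gamma=D_n$, then $\mathbb Z^n=D_n\cup(1_{B_1}+D_n)$, because $1_{B_1}$ has odd entry sum, and $1_{B_1}\in V^w$. Either way $x\in V^w+\Gamma$, so by (1) the fixed set is $V^w/(V^w\cap\Gamma)$.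

**Step 2: the two lattices.** *We express $V^w\cap\Gamma$ in the coordinates $a\in\mathbb R^p$ of $\sum a_j1_{B_j}$.* This vector is in $D_n$ iff all $a_j\in\mathbb Z$ and $\sum a_jl_j\equiv\sum a_j$ is even, so $V^w\cap D_n=D_p$. It is in $D_n^*$ iff all $a_j\in\mathbb Z$ or all $a_j\in\frac12+\mathbb Z$, so $V^w\cap D_n^*=D_p^*$.

**Step 3: the action of $Z$.** *We show that $Z$ acts on $V^w$ exactly through $A_p$.* Let $z\in W(B_n)$ commute with $w$. It permutes the $\langle w\rangle$-orbits on $\{\pm e_i\}$, which are $\{e_i\}_{i\in B_j}$ and $\{-e_i\}_{i\in B_j}$, of size $l_j$. The $l_j$ are distinct, so $z1_{B_j}=\epsilon_j1_{B_j}$ with $\epsilon_j=\pm1$. The number of signs of $z$ is $\sum_{\epsilon_j=-1}l_j\equiv\#\{j:\epsilon_j=-1\}$ mod $2$, so $z\in W(D_n)$ iff $\prod\epsilon_j=1$. Every such $\epsilon$ occurs: multiply the block $B_j$ by $\epsilon_j$.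

**Step 4: conclusion.** *We read off the quotients.* The sectors are $\mathbb R^p/(D_p\rtimes A_p)$ and $\mathbb R^p/(D_p^*\rtimes A_p)$; apply Proposition 3. For $(1,3,5)$ we have $n=9$ and $p=3$. $\blacksquare$

The conjecture is disproved. The remaining sections prove Theorem B.

## 6. Sectors as crystallographic quotients

**Lemma 4.** Let $x_0\in V$ with $wx_0-x_0\in\Gamma$, and let $C$ be the component of $\mathcal T^w$ containing its class. Put $E=x_0+V^w$ and let $Q$ be the group of restrictions to $E$ of those maps $x\mapsto zx+\gamma$ ($z\in Z$, $\gamma\in\Gamma$) that preserve $E$. Then $C=E/\Gamma^w$, the group $Q$ is crystallographic, and $C/\mathrm{Stab}_Z(C)=E/Q$. The sector $\mathcal T^w/Z$ is the disjoint union of such spaces, over $Z$-orbits of components.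

*Proof.* On the set $\{x:wx-x\in\Gamma\}$ the continuous map $x\mapsto wx-x$ takes discrete values, and its fibers are translates of $V^w$. So the components of this set are the spaces $x_0+V^w$, and their images in $\mathcal T$ are compact, finite in number, and pairwise equal or disjoint. Hence $C$ is the image of $E$, and two points of $E$ have the same image iff they differ by an element of $\Gamma\cap V^w$.

If $x,x'\in E$ and $x'=zx+\gamma$, then $zE+\gamma$ is parallel to $V^w$ (since $z$ commutes with $w$) and contains $x'$. So it equals $E$, and the map is in $Q$. Therefore two points of $E$ have the same image in $\mathcal T^w/Z$ iff they are in one $Q$-orbit, and $C/\mathrm{Stab}_Z(C)=E/Q$. The group $\Gamma\rtimes W$ acts properly discontinuously on $V$, hence $Q$ does on $E$. Finally $\Gamma^w\subset Q$ spans $V^w$: with respect to a basis of $\Gamma$ the map $w-1$ has integer entries, so its kernel is spanned by rational vectors. $\square$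

The linear part of an element $x\mapsto zx+\gamma$ of $Q$ is $z|_{V^w}$. Reflections in $Q$ will all be produced in the same way.

**Lemma 5.** In the situation of Lemma 4, let $y\in E$, and let $z\in Z$ act on $V^w$ as a linear reflection with normal $s$. If $zy-y\in\Gamma+\mathbb Rs$, then $Q$ contains a reflection with normal $s$.

*Proof.* Write $zy-y=\delta+as$ with $\delta\in\Gamma$, $a\in\mathbb R$. The map $x\mapsto zx-\delta$ sends $y+v$ to $y+zv+as$ for $v\in V^w$, so it preserves $E$. Writing $v=bs+v'$ with $v'\perp s$, it sends $bs+v'$ to $(a-b)s+v'$. This is the reflection in the hyperplane $b=a/2$. $\square$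

We need one more remark, about transport. If $\sigma$ is an isometry of $V$ normalizing $W$, then $x\mapsto\sigma x$ maps $\{x:wx-x\in\Gamma\}$ onto the corresponding set for $\sigma w\sigma^{-1}$ and $\sigma\Gamma$, and it conjugates the centralizers. Moreover $(\sigma\Gamma)^\vee=\sigma(\Gamma^\vee)$. So
$$\text{the sectors for }(\Gamma,w)\text{ and }(\sigma\Gamma,\sigma w\sigma^{-1})\text{ are homeomorphic.}\tag{5}$$
In particular, only the conjugacy class of $w$ matters.

Finally, Theorem A gives the following criterion:
$$\text{if all components of both sectors are homotopy equivalent to one fixed space, the conjecture holds at }w,\tag{6}$$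
because the numbers of components agree.

## 7. Reflections collapse directions

If $Q$ contains a reflection with normal $s$, then $E/Q$ is folded in the direction $s$ and nothing of that direction survives up to homotopy. For $\mathbb Z\rtimes\{\pm1\}$ on $\mathbb R$, the quotient $[0,\frac12]$ is contractible. The lemma below says this in general.

We recall from Bourbaki, *Lie*, Ch. V §3, the structure of a properly discontinuous group $R$ on a Euclidean space $E''$ (vector space $U''$) generated by reflections whose normals span $U''$. There are decompositions $E''=\prod E''_j$, $R=\prod R_j$, with each $R_j$ an irreducible reflection group on $E''_j$, whose normals span the vector space $U''_j$ of $E''_j$, and each reflection in $R$ lies in one $R_j$. Either $R_j$ is finite, and its mirrors meet in exactly one point $o_j$, or its closed chambers are compact simplices. The mirrors of $R$ are locally finite, $R$ permutes its chambers simply transitively, and every closed chamber is a strict fundamental domain.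

**Lemma 6.** Let $Q$ be crystallographic on $E$ with vector space $U$. Let $S\subset U$ be a set of nonzero vectors such that the set of lines $\{\mathbb Rs\}_{s\in S}$ is stable under the linear parts of $Q$, and suppose that for each $s\in S$ the group $Q$ contains a reflection with normal $s$. Let $U'=(\mathrm{span}\,S)^\perp$, let $E'$ be the corresponding quotient Euclidean space, and $Q'$ the image of $Q$ in $\mathrm{Isom}(E')$. Then $Q'$ is crystallographic and $E/Q\simeq E'/Q'$. In particular, $E/Q$ is contractible if $Q$ contains reflections whose normals span $U$.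

**Step 1: the reflection subgroup.** *We isolate a normal subgroup that acts only in the directions of $S$.* If $S=\emptyset$ there is nothing to prove. Let $U''=\mathrm{span}\,S$ and $E=E'\times E''$, where $E''$ has vector space $U''$. Let $R\subset Q$ be generated by all reflections in $Q$ with normal in $\bigcup_s\mathbb Rs$. Conjugating such a reflection by $q\in Q$ gives one whose normal is the image of the old normal under the linear part of $q$, so $R$ is normal in $Q$. It acts trivially on $E'$, and on $E''$ it is a properly discontinuous group generated by reflections whose normals span $U''$. The recalled structure applies.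

**Step 2: no finite factor.** *This makes the chambers compact.* Suppose $R_j$ is finite. Let $\tau\in Q$ be a translation. Conjugation by $\tau$ carries a reflection in $Q$ to a reflection with the same normal. So $\tau$ permutes the mirrors with normal in $\bigcup_s\mathbb Rs\cap U''_j$. These are mirrors of reflections in $R_j$, and they meet exactly in $o_j$ (in the factor $E_j''$). Hence the projection of $\tau$ to $E_j''$ fixes $o_j$, that is, $\tau$ has zero component in $U''_j$. This holds for all translations of $Q$, contradicting that they span $U$. So a closed chamber $C\subset E''$ of $R$ is a product of compact simplices, a compact convex polytope.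

**Step 3: reduction to the stabilizer of a chamber.** *We replace $E/Q$ by $(E'\times C)/Q_C$.* Since $Q$ normalizes $R$ and its linear parts preserve the lines of $S$, it preserves $U'$, $U''$ and the set of mirrors, hence permutes the chambers. Let $Q_C$ be the stabilizer of $E'\times C$ in $Q$. As $R$ is transitive on chambers, $Q=RQ_C$. Suppose $x$ and $qx$ both lie in $E'\times C$, with $q=rq_c$. Then $q_cx$ and $r(q_cx)$ lie in $E'\times C$ and in one $R$-orbit, so strictness gives $qx=q_cx$. Thus two points of $E'\times C$ in one $Q$-orbit are in one $Q_C$-orbit. The inclusion $E'\times C\to E$ induces a homeomorphism $E'\times C\cong E/R$; its inverse is induced by folding $E$ onto $E'\times C$, which is continuous because it is so on each closed chamber and chambers are locally finite. Therefore $E/Q\cong(E'\times C)/Q_C$.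

**Step 4: contraction of the chamber.** *We retract equivariantly onto $E'$.* Elements of $Q_C$ are products of an isometry of $E'$ and an isometry of $E''$ preserving $C$. The latter permutes the vertices of $C$ and fixes their average $b$. So the homotopy $(x',c)\mapsto(x',(1-t)c+tb)$ is $Q_C$-equivariant. It descends to the quotient and gives a deformation retraction onto $(E'\times\{b\})/Q_C$. (The orbit map is open, so its product with $[0,1]$ is a quotient map, and $E'\times\{b\}$ is an invariant subset, so its image carries the quotient topology.) Since $R$ acts trivially on $E'$ and $Q=RQ_C$, the image of $Q_C$ in $\mathrm{Isom}(E')$ is $Q'$. So the retract is $E'/Q'$.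

**Step 5: $Q'$ is crystallographic.** *This allows the lemma to be applied again.* For $K'\subset E'$ compact and $q\in Q_C$, we have $qK'\cap K'\neq\emptyset$ iff $q(K'\times C)\cap(K'\times C)\ne\emptyset$, because $q$ preserves $C$. As $K'\times C$ is compact, this holds for finitely many $q$, so $Q'$ acts properly discontinuously. The projections of the translations of $Q$ are in $Q'$ and span $U'$.

For the last claim, take for $S$ all normals of reflections in $Q$. Then $U'=0$ and $E'$ is a point. $\square$

Let $\Phi\subset V$ be the root system; only the lines $\mathbb R\beta$ matter here, so roots and coroots need not be distinguished.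

**Lemma 7.** If $\mathrm{span}(\Phi\cap V^w)$ has codimension $\le1$ in $V^w$, the conjecture holds at $w$. In particular it holds if $\dim V^w\le1$ or $w=1$.

*Proof.* Let $\beta\in\Phi\cap V^w$. Then $ws_\beta w^{-1}=s_{w\beta}=s_\beta$, so $s_\beta\in Z$, and it acts on $V^w$ as the reflection with normal $\beta$. For any $x_0$ we have $s_\beta x_0-x_0\in\mathbb R\beta$. Lemma 5 gives a reflection with normal $\beta$ in $Q$, for every component on either side. The set $\Phi\cap V^w$ is $Z$-stable. Lemma 6 gives $E/Q\simeq E'/Q'$ with $\dim E'\le1$, and $Q'$ is crystallographic, so $E'/Q'$ is a point, a circle or an interval. Hence both sectors are, up to homotopy, finite disjoint unions of points and circles. The number of components is $b_0$ and the number of circles is $b_1$; both agree by Theorem A. For the last assertion: if $\dim V^w\le 1$ the codimension is at most $1$, and if $w=1$, then $\Phi$ spans $V$. $\square$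

## 8. Type A: tori on both sides

*This section proves Theorem B for all forms of type $A_{N-1}$.* Let $V=\{x\in\mathbb R^N:\sum x_i=0\}$, $W=S_N$, and let $Q_0=\mathbb Z^N\cap V$ be the coroot lattice, $P=Q_0^*$. The entries of an element of $P$ are congruent to each other mod $\mathbb Z$. We have $Q_0\subset\Gamma\subset P$, and the same for $\Gamma^\vee$, so it suffices to treat any lattice in between.

**Step 1: reflections.** *For two cycles of equal length we find a reflection in $Q$.* Let $B\ne B'$ be cycles of $w$ of equal length, choose $b\in B$, $b'\in B'$, and let $\sigma$ exchange $w^kb$ and $w^kb'$ for all $k$ and fix all other indices. Then $\sigma\in Z$, and on $V^w$ it is the reflection with normal $1_B-1_{B'}\in V^w$. Since $wx_0-x_0\in P$, there is a constant $a$ with $(x_0)_i-(x_0)_{w(i)}\equiv a$ mod $\mathbb Z$ for all $i$. So $(x_0)_{w^kb}\equiv(x_0)_b-ka$ and $(x_0)_{w^kb'}\equiv(x_0)_{b'}-ka$, and the difference $(x_0)_{w^kb}-(x_0)_{w^kb'}$ is congruent to one constant $m$ mod $\mathbb Z$ for all $k$. Therefore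
$$\sigma x_0-x_0\in-m(1_B-1_{B'})+(\mathbb Z^N\cap V)\subset\mathbb R(1_B-1_{B'})+\Gamma,$$
and Lemma 5 with $y=x_0$ gives a reflection with normal $1_B-1_{B'}$.

**Step 2: what is left.** *We apply Lemma 6 and identify $E'/Q'$.* Let $S$ be the set of all vectors $1_B-1_{B'}$ with $|B|=|B'|$, $B\neq B'$. Elements of $Z$ permute cycles of equal length, so $S$ is $Z$-stable. Then $U'$ consists of the vectors of $V$ that are constant on the union of all cycles of each given length. It has dimension $s-1$, where $s$ is the number of distinct cycle lengths, and $Z$ acts trivially on it. So $Q'$ consists of translations; being crystallographic, it is a lattice, and every component on either side is $\simeq(S^1)^{s-1}$. Conclude by (6).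

## 9. Signed cycles, and types B and C

For types $B,C,D$ let $V=\mathbb R^n$. Conjugating $w$ by a diagonal sign matrix we may assume that $w$ acts on its positive cycles as an unsigned permutation. For types $B,C$ the sign matrix is in $W$. For type $D$ it normalizes $W(D_n)$ and preserves $\mathbb Z^n,D_n,D_n^*$, so we use (5); its effect on the half-spin lattices is discussed in Section 11. A negative cycle carries no nonzero fixed vector, so $V^w$ has the orthogonal basis $1_B$, with $B$ running over the positive cycles. Let $s_B$ be $-1$ on the block $B$ and $1$ elsewhere. It commutes with $w$, and on $V^w$ it is the reflection with normal $1_B$. For $x\in\mathbb R^n$ let $x_B=x|_B$ be the restriction to $B$ extended by zero.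

**A normal form for representatives.** *We adjust the representative of a component along one positive cycle.* Let $wx_0-x_0\in D_n^*$ and let $B$ be a positive cycle. Subtracting a multiple of $1_B$ from $x_0$ gives $y\in E$ with

- case ($\alpha$): $y_B\in\mathbb Z^B$, if $wx_0-x_0\in\mathbb Z^n$;
- case ($\beta$): $y_B\equiv(0,\frac12,0,\frac12,\dots)$ mod $\mathbb Z$ along the cycle, if $wx_0-x_0\in\mathbb Z^n+\frac12\mathbf 1$.

Indeed, along the cycle the entries of $x_0$ are constant mod $\mathbb Z$ in the first case and jump by $\frac12$ mod $\mathbb Z$ at each step in the second. In case ($\beta$) the length $|B|$ is even, since the entries of $wx_0-x_0$ over $B$ sum to $0$. Note that $wy-y=wx_0-x_0$, and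
$$s_By-y=-2y_B. \tag{7}$$

**Types $B_n$, $C_n$.** *All components are contractible.* Here $W=W(B_n)$, and the lattices are $D_n$ for $\mathrm{Spin}(2n+1)$, $\mathbb Z^n$ for $SO(2n+1)$ and $Sp(n)$, and $D_n^*$ for $PSp(n)$. Let $B$ be a positive cycle; $s_B\in Z$. In case ($\alpha$), (7) lies in $2\mathbb Z^n\subset\Gamma$. Case ($\beta$) occurs only for $\Gamma=D_n^*$, and then (7) lies in $\mathbb Z^n\subset\Gamma$. By Lemma 5, $Q$ contains a reflection with normal $1_B$ for every positive $B$. These normals span $V^w$, so every component is contractible by Lemma 6. Conclude by (6).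

## 10. Spin(2n) against PSO(2n)

*This section finds exactly which $w$ fail for $\Gamma\in\{D_n,D_n^*\}$, $W=W(D_n)$.* Now $s_B\in W$ only when $|B|$ is even, and this is the source of the failure.

**Case 1: $w$ has a negative cycle, or has no odd positive cycle.** *We show that all components are contractible.* Let $B$ be positive and $y$ as in Section 9. We claim that $Q$ contains a reflection with normal $1_B$.

If $|B|$ is even, then $s_B\in Z$ and the argument for types $B,C$ applies: (7) lies in $2\mathbb Z^n\subset D_n\subset\Gamma$ in case ($\alpha$), while case ($\beta$) occurs only for $\Gamma=D_n^*$, and then (7) lies in $\mathbb Z^n\subset\Gamma$.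

If $|B|$ is odd, there is a negative cycle $M$. Let $c$ be $w$ on the block $M$ and $1$ elsewhere. It commutes with $w$, has an odd number of signs, and is trivial on $V^w$. So $z=s_Bc$ has an even number of signs, $z\in Z$, and $z$ acts on $V^w$ as $s_B$. Because $|B|$ is odd we are in case ($\alpha$), and
$$zy-y=-2y_B+(wy-y)|_M\in\mathbb Z^n=D_n\cup(D_n+1_B)\subset\Gamma+\mathbb R1_B,$$
where the middle equality holds since $1_B$ has odd sum. Lemma 5 gives the reflection.

The normals $1_B$ span $V^w$, so Lemma 6 and (6) finish this case.

**Case 2: no negative cycle, at least one odd cycle.** *We reduce to the odd cycles of multiplicity one.* Step 1 of Section 5, with an odd cycle in place of $B_1$, shows that both fixed sets are connected. So $E=V^w$. A map $x\mapsto zx+\gamma$ preserves $V^w$ iff $\gamma\in V^w$; hence $Q=\Gamma^w\rtimes H$, where $H$ is the image of $Z$ in $O(V^w)$. Let $p\geq1$ and $q$ be the numbers of odd and even cycles. As in Step 2 of Section 5, in the coordinates of $\sum a_B1_B$,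
$$\Gamma^w=D_p\oplus\mathbb Z^q\ \text{ for }\Gamma=D_n,\qquad \Gamma^w=\mathbb Z^{p+q}\cup(\mathbb Z^{p+q}+\tfrac12\mathbf 1)\ \text{ for }\Gamma=D_n^*,$$
since $\sum a_B|B|\equiv\sum_{B\text{ odd}}a_B$ mod $2$. As in Step 3 there, an element of $W(B_n)$ commuting with $w$ permutes the cycles up to sign, preserving lengths, and its number of signs is congruent mod $2$ to the number of odd cycles receiving a sign. So $H$ consists of all signed permutations of the cycles that preserve lengths and have an even number of signs on odd cycles. Put
$$S=\{1_B:|B|\text{ even}\}\cup\{1_B\pm1_{B'}:B\neq B'\text{ odd of equal length}\}.$$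
The reflection with normal $1_B$, $|B|$ even, is a sign on an even cycle. The one with normal $1_B-1_{B'}$ exchanges two odd cycles, and the one with normal $1_B+1_{B'}$ exchanges them with two signs. All are in $H\subset Q$, and $S$ is $H$-stable up to sign. Lemma 6 applies, and $U'$ is spanned by the $1_B$ with $B$ odd whose length occurs only once.

*Case 2a: two odd cycles $B_1\ne B_2$ have equal length.* For each $1_B\in U'$, the element of $H$ with signs exactly on $B$ and $B_1$ has two signs on odd cycles, so it is in $H$. Since $1_{B_1}\perp U'$, it induces on $E'=U'$ the reflection with normal $1_B$. So $Q'$ is crystallographic and contains reflections whose normals span $U'$. By Lemma 6 again, both sectors are contractible, and the conjecture holds at $w$.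

*Case 2b: all odd lengths are distinct.* Then $U'=\mathbb R^p$. Projecting $\Gamma^w$ and $H$ to $U'$ gives $Q'=D_p\rtimes A_p$ for $\Gamma=D_n$ and $Q'=D_p^*\rtimes A_p$ for $\Gamma=D_n^*$. For $p=1$ the group $A_1$ is trivial and both quotients are circles. For $p\ge2$ Proposition 3 applies: the quotients are homotopy equivalent for $p=2$, and for $p\ge3$ they are $S^p$ against $\mathbb{RP}^p$ or $\Sigma\mathbb{RP}^{p-1}$, not homotopy equivalent.

So the failing $w$ are exactly those with no negative cycle, odd cycles of pairwise distinct lengths, and $p\ge3$.

**Existence of failing elements.** *We find the $n$ for which such $w$ exist.* Since $n$ is the sum of all lengths, $p\equiv n$ mod $2$, and a sum of $p$ distinct positive odd numbers is at least $1+3+\dots+(2p-1)=p^2$. If $n$ is odd, then $p\ge3$ forces $n\ge9$, and for such $n$ the cycle type $(1,3,n-4)$ works. If $n$ is even, then $p\ge4$ forces $n\ge16$, and $(1,3,5,n-9)$ works. This is the list in Theorem B.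

## 11. The other forms of type D

*This section shows that the remaining lattices between $D_n$ and $D_n^*$ give no failures.* For $SO(2n)$, $\Gamma=\mathbb Z^n=\Gamma^\vee$, and the two sectors are the same space. For $n$ odd, $D_n^*/D_n$ is cyclic of order $4$ and nothing else remains. For $n$ even there are also the half-spin lattices
$$D_n^\pm=D_n\cup(D_n+h_\pm),\qquad h_+=\tfrac12\mathbf 1,\quad h_-=\tfrac12\mathbf 1-e_n .$$
The dual of $D_n^\pm$ is $\{x\in D_n^*:(x,h_\pm)\in\mathbb Z\}$, which contains $D_n$ with index $2$. We have $(h_\pm,h_\pm)=\frac n4$ and $(h_+,h_-)=\frac n4-\frac12$, while $(e_n,h_\pm)\notin\mathbb Z$. So each $D_n^\pm$ is self-dual if $4\mid n$, and again the two sectors are the same space. If $n\equiv2$ mod $4$, then $D_n^+$ and $D_n^-$ are dual to each other. Let $n\equiv2$ mod $4$ from now on. A sign matrix either fixes both $D_n^\pm$ or exchanges them, so by (5) the normalization of $w$ in Section 9 costs nothing: the unordered pair of sectors is unchanged.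

**Step 1: $w$ has a negative cycle or an odd positive cycle.** *A symmetry exchanges the two sides.* Suppose $\sigma\in W(B_n)\setminus W(D_n)$ commutes with $w$. Then $\sigma D_n^+=D_n^-$ and $\sigma w\sigma^{-1}=w$, and $\sigma$ normalizes $W(D_n)$. By (5) the two sectors are homeomorphic. If $w$ has a negative cycle, take $\sigma=w$ on that cycle and $1$ elsewhere. If it has an odd positive cycle $B$, take $\sigma=s_B$.

**Step 2: all cycles are positive of even length.** *All components are contractible.* Every $s_B$ is in $Z$. Let $\Gamma=D_n^\pm$ and $y$ as in Section 9. In case ($\alpha$), (7) lies in $2\mathbb Z^n\subset\Gamma$. In case ($\beta$), $-2y_B$ is integral, congruent to $(0,1,0,1,\dots)$ mod $2$ along $B$, so its entry sum is $\equiv|B|/2$ mod $2$. If $4\mid|B|$, it lies in $D_n\subset\Gamma$. In all these cases Lemma 5 gives a reflection with normal $1_B$.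

There remains case ($\beta$) with $|B|\equiv2$ mod $4$. Let $w_B$ be $w$ on $B$ and $1$ elsewhere; $w_B$ commutes with $w$, and $z=s_Bw_B$ has $|B|$ signs, so $z\in Z$. It acts on $V^w$ as $s_B$. Put $\gamma_B=w_By-y=(wy-y)|_B\in(\frac12+\mathbb Z)^B$, whose entries sum to $0$. On $B$ we have $zy-y=-(y_B+\gamma_B)-y_B$, so $zy-y=-2y_B-\gamma_B$. Let
$$\delta=-2y_B-\gamma_B+\tfrac121_B .$$
It is integral, and its entry sum is $\equiv\frac{|B|}2-0+\frac{|B|}2=|B|\equiv0$ mod $2$. So $\delta\in D_n$ and $zy-y=\delta-\frac121_B\in\Gamma+\mathbb R1_B$. Lemma 5 gives the reflection with normal $1_B$.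

So every component on both sides is contractible by Lemma 6; conclude by (6).

## 12. Parabolic subsystems, and $G_2$, $F_4$, $E_6$, $E_8$

For the exceptional types put $\Phi_J=\Phi\cap(V^w)^\perp$. The pointwise stabilizer of $V^w$ in $W$ is the group $W_J$ generated by the reflections in $\Phi_J$ (Bourbaki, *Lie*, V.3.3). Hence $w\in W_J$. Then $w$ fixes $(\mathrm{span}\,\Phi_J)^\perp$ pointwise, so $(\mathrm{span}\,\Phi_J)^\perp\subset V^w$; the other inclusion is clear. So $V^w=(\mathrm{span}\,\Phi_J)^\perp$, and $w$ has no nonzero fixed vector in $\mathrm{span}\,\Phi_J$. The subsystem $\Phi_J$ is parabolic: after conjugation it has a base $J$ consisting of simple roots. We write $J^\perp=V^w$. For example, in type $A_2$ with $w=(12)$, $J=\{e_1-e_2\}$ and $J^\perp=\mathbb R(1,1,-2)$.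

**$E_6$.** The simply connected and adjoint forms are the only ones, and this is fact (iii). **$E_8$.** The coroot lattice is unimodular, so $\Gamma^\vee=\Gamma$ and the two sectors are the same space. **$G_2$.** Either $w=1$ or $\dim V^w\le1$; use Lemma 7.

**$F_4$.** *We show that $\Phi\cap J^\perp$ spans $J^\perp$ whenever $\dim V^w\in\{2,3\}$; Lemma 7 covers the rest.* The roots are $\pm e_i\pm e_j$ (long), and $\pm e_i$, $\frac12(\pm1,\pm1,\pm1,\pm1)$ (short), with simple roots $e_2-e_3,\ e_3-e_4,\ e_4,\ \frac12(1,-1,-1,-1)$. We need $|J|\in\{1,2\}$.

For $|J|=1$: $W$ is transitive on the roots of each length. The space $e_4^\perp$ is spanned by the roots $e_1,e_2,e_3$, and $(e_1-e_2)^\perp$ by $e_1+e_2,e_3,e_4$.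

For $|J|=2$ and adjacent nodes: $\{e_2-e_3,e_3-e_4\}^\perp$ is spanned by $e_1,\frac12(1,1,1,1)$; $\{e_3-e_4,e_4\}^\perp$ by $e_1,e_2$; and $\{e_4,\frac12(1,-1,-1,-1)\}^\perp$ by $e_1+e_2,e_1+e_3$.

The other three pairs consist of a long and an orthogonal short root. Move the long root to $e_1-e_2$. With $f_1=\frac12(e_1+e_2)$, $f_2=\frac12(e_3+e_4)$, $f_3=\frac12(e_3-e_4)$, which are orthogonal of equal length, the roots orthogonal to $e_1-e_2$ are the six long roots $\pm2f_i$ (namely $\pm(e_1+e_2),\pm e_3\pm e_4$) and the twelve short roots $\pm f_i\pm f_j$ (namely $\pm e_3$, $\pm e_4$ and $\frac12(a,a,b,c)$ with $a,b,c=\pm1$). This is an irreducible system of type $C_3$, and its Weyl group, all signed permutations of $f_1,f_2,f_3$, is transitive on the short roots and fixes $e_1-e_2$. So the pair is conjugate to $(e_1-e_2,e_4)$, and the orthogonal space is spanned by the roots $e_1+e_2$ and $e_3$.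

## 13. $E_7$

Roots have norm $2$. In Bourbaki's numbering the diagram is the chain $1,3,4,5,6,7$ with node $2$ joined to $4$. Let $Q_0$ be the root lattice, $P=Q_0^*$. Then $P/Q_0=\mathbb Z/2$, so only the dual pair $\Gamma=Q_0$, $\Gamma^\vee=P$ occurs. Also $-1\in W$, $W$ is transitive on roots, and the highest root $\theta$ is dominant and orthogonal to all simple roots except $\alpha_1$; adding $-\theta$ to the diagram joins it to node $1$.

Let $r=|J|$ and let $d$ be the codimension of $\mathrm{span}(\Phi\cap J^\perp)$ in $J^\perp$. Since $\dim J^\perp=7-r$, Lemma 7 allows us to assume $1\le r\le5$ and $d\ge2$.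

### 13.1 The types with $d\ge2$

*We list the $J$ to which Lemma 7 does not apply.* If $J$ has neither a component $A_1$ nor a component $A_2$, all components have rank at least $3$, and $r\le5$ forces $J$ to be irreducible of type $A_3,A_4,A_5,D_4$ or $D_5$. So the following three cases are exhaustive.

**(I) $J$ irreducible of type $A_3,A_4,A_5,D_4,D_5$: then $d\le1$.** We need $6-r$ independent roots in $J^\perp$. If $2\notin J$, then $J$ is a subchain of the chain $-\theta,\alpha_1,\alpha_3,\alpha_4,\alpha_5,\alpha_6,\alpha_7$, which has type $A_7$. In the model $e_i-e_j$, $1\le i,j\le8$, a subchain of length $r$ uses $r+1$ indices, and the roots on the other $7-r$ indices have rank $6-r$. If $2\in J$, then $J$ consists of $2,4$ and initial segments of the arms $3,1$ and $5,6,7$. The possibilities, with independent orthogonal roots, are: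

- $\{2,4,3\}$: $\alpha_6,\alpha_7,\theta$; $\quad\{2,4,5\}$: $\alpha_1,\alpha_7,\theta$;
- $\{1,3,4,2\}$: $\alpha_6,\alpha_7$; $\quad\{2,3,4,5\}$: $\alpha_7,\theta$; $\quad\{2,4,5,6\}$: $\alpha_1,\theta$;
- $\{1,2,3,4,5\}$: $\alpha_7$; $\quad\{2,3,4,5,6\}$: $\theta$; $\quad\{2,4,5,6,7\}$: $\theta$.

Independence is clear, since $\theta$ has positive coefficients on all seven simple roots.

**(II) $J$ has a component $A_1=\{\alpha\}$.** Move $\alpha$ to $\theta$. As $\theta$ is dominant, the roots orthogonal to it are those supported on nodes $2,\dots,7$, a system of type $D_6$, spanning $\alpha^\perp=\mathbb R^6$. Write $J=\{\alpha\}\sqcup J'$. The system generated by $J'$ is $\Phi\cap\mathrm{span}\,J'=D_6\cap\mathrm{span}\,J'$, a parabolic subsystem of $D_6$ of rank $\le4$, and $J^\perp$ is the orthogonal complement of $J'$ in $\mathbb R^6$. A parabolic subsystem consists of the roots orthogonal to a generic vector $u$ of its orthogonal complement. By a signed permutation, which preserves $D_6$, we may take $u$ to vanish on a block of $k$ coordinates and to take distinct positive values on blocks of sizes $\lambda_1,\lambda_2,\dots$,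 with $k+\sum\lambda_i=6$. Here $k\ne1$, because a single coordinate carries no root and a generic $u$ does not vanish there. The subsystem has type $D_k\times\prod A_{\lambda_i-1}$, and $J^\perp$ consists of the vectors zero on the $k$-block and constant on the other blocks, so $\dim J^\perp=\#\lambda$, which is $\ge2$. The roots in $J^\perp$ are orthogonal to $\alpha$, so they are roots of $D_6$: they are $\pm e_i\pm e_j$ for two blocks $\{i\},\{j\}$ of size $1$, and $\pm(e_i+e_j)$ for a block $\{i,j\}$ of size $2$. With $m_1,m_2$ the numbers of blocks of size $1,2$, they span a space of dimension $m_2+m_1$ if $m_1\ne1$, and $m_2$ if $m_1=1$. Hence, with $[m_1=1]$ equal to $1$ if $m_1=1$ and to $0$ otherwise,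
$$d=[m_1=1]+\#\{i:\lambda_i\ge3\}.$$
If $d\ge2$, either two blocks have size $\ge3$, which forces $(\lambda;k)=(3,3;0)$, or $m_1=1$ and one block has size $\ge3$. In the second situation the remaining coordinates are filled by blocks of size $2$ and the $k$-block with $k\ne1$, which leaves $(5,1;0)$, $(3,2,1;0)$, $(3,1;2)$. Since $D_2=A_1^2$, adding $\{\alpha\}$ gives the types
$$A_2^2A_1,\qquad A_4A_1,\qquad A_2A_1^2,\qquad A_2A_1^3, \tag{8}$$
with $d=2$ in each case.

**(III) $J$ has a component $A_2$ and no component $A_1$: then $d\le1$.** The component is an edge of the diagram. Two edges sharing a node lie in an $A_3$ and generate conjugate subsystems (in $S_4$, the index sets $\{1,2,3\}$ and $\{2,3,4\}$). The diagram is connected, so all edges give conjugate subsystems. The subsystem with base $\{-\theta,\alpha_1\}$ is also conjugate to these, since $-\theta,\alpha_1,\alpha_3$ is a chain $A_3$. A root orthogonal to $\theta$ is supported on $\{2,\dots,7\}$. It is orthogonal to $\alpha_1$ iff its coefficient at $\alpha_3$ vanishes. So the roots orthogonal to $A_2$ are those supported on $\{2,4,5,6,7\}$, of type $A_5$. Thus $J=A_2\sqcup J'$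 with $J'$ parabolic in $A_5$, of rank $\le3$ and without component $A_1$: $J'=\emptyset,A_2,A_3$. The roots in $J^\perp$ are the roots of $A_5$ on the indices not used by $J'$, of rank $5,2,1$, while $\dim J^\perp=5,3,2$. So $d=0,1,1$.

It remains to treat the four types (8).

### 13.2 The component groups

*For the types (8) we show that $|F_w|\le2$, and that $F_w=0$ except possibly for $A_2A_1^3$.* All components of $J$ are of type $A$. An element of $S_m$ with no nonzero fixed vector in the reflection representation is an $m$-cycle, that is, a Coxeter element, and all $m$-cycles are conjugate. So after conjugation in $W_J$ we have $w=s_1\cdots s_r$, where $J=\{\alpha_1,\dots,\alpha_r\}$ are simple roots, relabeled in some order, and $s_i=s_{\alpha_i}$.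

**Step 1: $F_w$ as a cokernel.** *Take $\Gamma=Q_0$.* The map $x\mapsto wx-x$ sends $\{x:wx-x\in Q_0\}$ onto $Q_0\cap(w-1)V=Q_0\cap\mathrm{span}\,J=\mathbb ZJ$ with kernel $V^w$. Hence $F_w\cong\mathbb ZJ/(w-1)Q_0$. Telescoping,
$$(1-w)x=\sum_{i=1}^rs_1\cdots s_{i-1}(1-s_i)x=\sum_{i=1}^r(x,\alpha_i)\beta_i,\qquad\beta_i=s_1\cdots s_{i-1}\alpha_i\in\alpha_i+\sum_{j<i}\mathbb Z\alpha_j .$$
By unitriangularity, $\beta_1,\dots,\beta_r$ is a $\mathbb Z$-basis of $\mathbb ZJ$. So
$$F_w\cong\mathrm{coker}\big(Q_0\to\mathbb Z^J,\ x\mapsto((x,\alpha_i))_i\big). \tag{9}$$

**Step 2: order at most $2$.** *This gives trivial action on components.* Since $P$ is dual to $Q_0$ and $J$ is part of a basis of $Q_0$, the map $P\to\mathbb Z^J$ is onto. So (9) is a quotient of $P/Q_0=\mathbb Z/2$. By (i), $|F_w^\vee|=|F_w|\le2$. A group of order $\le2$ has no nontrivial automorphism, so $Z$ acts trivially on $F_w$ and on $F_w^\vee$.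

**Step 3: a norm condition.** *This decides when $F_w\ne0$.* By (9), $F_w\neq0$ iff some nonzero homomorphism $\mathbb Z^J\to\mathbb Z/2$ kills the image of $Q_0$. That is, iff there is $\emptyset\ne T\subset J$ with $\sum_{i\in T}(x,\alpha_i)$ even for all $x\in Q_0$, equivalently
$$v:=\tfrac12\sum_{i\in T}\alpha_i\in Q_0^*=P .$$
Write $t_i=1$ if $i\in T$ and $t_i=0$ otherwise. For $j\in J$ we have $(v,\alpha_j)=t_j-\frac12\sum_{i\sim j}t_i$, so the sum of $t$ over the neighbors of $j$ in $J$ must be even. Number the nodes of a component along its chain. For $A_2$ this says $t_2=t_1=0$. For $A_4$ it says $t_2=0$, $t_1+t_3\equiv0$, $t_2+t_4\equiv0$, $t_3=0$, so all $t_i=0$. Hence $T$ consists of $A_1$ components, which are mutually orthogonal, and $(v,v)=\frac14\cdot2|T|=\frac{|T|}2$. Also $v\notin Q_0$, since its coefficients on the simple roots are half-integral.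

All elements of $P\setminus Q_0$ have norm $\equiv\frac32$ mod $2$. To check this, let $v_0=\frac12(\alpha_2+\alpha_5+\alpha_7)$. The node $4$ has neighbors $2,3,5$, the node $6$ has neighbors $5,7$, and no other node has a neighbor among $2,5,7$, so all neighbor sums are even and $v_0\in P\setminus Q_0$. Its norm is $\frac14\cdot6=\frac32$. For $x\in Q_0$, $(v_0+x,v_0+x)=\frac32+2(v_0,x)+(x,x)\in\frac32+2\mathbb Z$. Therefore $\frac{|T|}2\equiv\frac32$ mod $2$, and $|T|\ge3$. The types $A_2A_1^2$, $A_4A_1$, $A_2^2A_1$ have fewer than three $A_1$ components, so $F_w=F_w^\vee=0$ for them.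

### 13.3 The types $A_2A_1^2$, $A_4A_1$, $A_2^2A_1$

*We compare two quotients of planes by the same linear group.* On both sides the fixed set is connected, so $E=V^w$ and $Q=\Gamma^w\rtimes H$ (with $\Gamma^\vee$ on the dual side), where $H\subset O(V^w)$ is the image of $Z$, the same on both sides. Apply Lemma 6 with $S=\Phi\cap V^w$; the reflections are in $H$. We get $E/Q\simeq U'/Q'$ with $\dim U'=d=2$ and $Q'=L\rtimes H'$, where $L$ is the projection of the lattice to $U'$ (a lattice, since $Q'$ is crystallographic), and $H'$ is the image of $H$. The group $H'$ is the same on both sides, and $-1\in H'$ because $-1\in Z$.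

If $H'$ contains a reflection $\rho$, it contains $-\rho$, a reflection with orthogonal normal. The normals span $U'$, and both quotients are contractible by Lemma 6.

Otherwise $H'$ is a finite subgroup of $SO(2)$. The quotient $(U'/L)/H'$ of a torus by orientation-preserving isometries is locally a disc modulo rotations, hence a closed orientable surface. Its first Betti number is $\dim((U')^*)^{H'}=0$, because $-1\in H'$. So it is $S^2$, on both sides. The conjecture holds at these $w$.

### 13.4 The type $A_2A_1^3$

*Here components may be nontrivial, and we show that all of them are contractible.* Now $\dim V^w=2$. Since $Z$ acts trivially on the component groups, for every component and every $z\in Z$ there is $\gamma$ in the lattice with $zE+\gamma=E$. So the linear part of $Q$ is the full image $H$ of $Z$ in $O(V^w)$, and $-1\in H$.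

**Step 1: the group $H$ contains a reflection and a rotation of order $6$.** As in (III), $A_1^3\subset A_2^\perp=A_5$. Three mutually orthogonal roots of $A_5$ are unique up to $S_6$ and signs, so we may take $w=c\cdot(12)(34)(56)$ with $c\in W(A_2)$, which commutes with $W(A_5)=S_6$. Then
$$V^w=\{(a,a,b,b,c',c'):a+b+c'=0\}\subset A_2^\perp .$$
The copy of $S_3\subset S_6$ permuting the pairs $\{12\},\{34\},\{56\}$ commutes with $(12)(34)(56)$ and with $c$, so it lies in $Z$. It acts on $V^w$ as its reflection representation. So $H$ contains reflections and a rotation of order $3$. Multiplying the latter by $-1$, the rotation by $180^\circ$, gives a rotation $g\in H$ of order $6$.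

**Step 2: a reflection through the center of rotation.** Let $\hat g\in Q$ have linear part $g$. Since $1-g$ is invertible, $\hat g$ has a unique fixed point $o$; take it as origin. Let $h\in Q$ have as linear part a reflection, and let $L$ be the translation lattice of $Q$, which is $g$-stable. The linear part of $h\hat gh^{-1}$ is $g^{-1}$, as conjugating a plane rotation by a reflection inverts it. So
$$h\hat gh^{-1}=\tau_\lambda\hat g^{-1}\quad\text{for some }\lambda\in L,$$
with $\tau_\lambda$ the translation by $\lambda$. The fixed point of the left side is $ho$. Hence $ho=g^{-1}(ho)+\lambda$, that is, $ho=(1-g^{-1})^{-1}\lambda$. On the rank-two lattice $L$ the map $1-g^{-1}$ is integral with determinant $2-2\cos60^\circ=1$, so it is invertible over $\mathbb Z$ and $ho\in L$. Then $\tau_{-ho}h\in Q$ fixes $o$, and its linear part is a reflection, so it is a reflection.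

**Step 3: conclusion.** Conjugating by $\hat g$ rotates the normal of this reflection by $60^\circ$, so $Q$ contains reflections whose normals span $V^w$. By Lemma 6 every component on both sides is contractible; conclude by (6).

All simple types have been treated, and the only failures are those of Section 10. This proves Theorem B. $\blacksquare$

## 14. Products, and where the failure sits

The failures propagate to non-simple groups. Let $(G,w)$ be a failing pair from Theorem B and $G'$ any compact connected semisimple group with maximal torus $\mathcal T'$ and Weyl group $W'$. The sector of $(w,1)$ for $G\times G'$ is $\mathcal T^w/Z$ times $\mathcal T'/W'$. For the element $1\in W'$ the group $Q$ contains the reflections in all roots, and roots span, so by Lemma 6 the space $\mathcal T'/W'$ is contractible; so is its dual counterpart. Hence $(G\times G',(w,1))$ also fails.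

By Theorem A the conjectured comparison is always correct on $\pi_0$ and on rational Betti numbers. In the failing pairs above it breaks on $2$-torsion: a class of order $2$ in $H_1(\mathbb{RP}^p)$ for $p$ odd, or in $H_2(\Sigma\mathbb{RP}^{p-1})$ for $p$ even, which $S^p$ does not have.
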